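# Two graphs of maximum degree $\Delta$, one edge-coloring: why $\Delta+2$ colors are not enough

## 1. Simultaneous colorings when $\Delta\le 3$

All graphs are finite, simple and loopless. Take two graphs $G_1,G_2$ on the same vertex set, each of maximum degree at most $\Delta$. We color every edge that occurs in either graph, with one color per edge. The coloring must be proper when we look only at $G_1$, and also proper when we look only at $G_2$. How many colors do we need in the worst case?

**Definition (union, simultaneous coloring).** The *union* of $G_1,\dots,G_\ell$ on a common vertex set $V$ is the simple graph on $V$ in which $uv$ is an edge if and only if it is an edge of at least one $G_i$. An edge-coloring of the union is *simultaneous* with respect to $G_1,\dots,G_\ell$ if, for every $i$, any two edges of $G_i$ sharing an endpoint receive distinct colors. For $\ell,\Delta\ge1$, let $\chi'(\ell,\Delta)$ be the minimum $k$ such that for every choice of $\ell$ graphs on a common vertex set, each of maximum degree at most $\Delta$, the union has a simultaneous edge-coloring with at most $k$ colors.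

An edge lying in both graphs is colored once and must respect both sets of constraints. On the other hand, an edge of $G_1$ only and an edge of $G_2$ only never conflict, even if they share an endpoint. For example, let the union be a star with $2\Delta$ edges, $\Delta$ of them in $G_1$ only and $\Delta$ in $G_2$ only. The center has degree $2\Delta$ in the union, yet $\Delta$ colors suffice: use all of them on the first half and again on the second half.

We recall one textbook fact, **Vizing's theorem**: every simple graph $H$ has a proper edge-coloring with $\Delta(H)+1$ colors. Thus if $G_1=G_2$, or if $G_1$ and $G_2$ have no common edge, then $\Delta+1$ colors suffice: color the single graph, or color each graph separately with the same palette. Any difficulty comes from mixing common and private edges.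

The question, attributed to Cabello and taken here from Nicolas Bousquet and Bastien Durain, "A note on the simultaneous edge coloring", arXiv:2001.01463 (2020), is whether
$$\chi'(2,\Delta)\le \Delta+2$$
holds for every $\Delta$. For small $\Delta$ it does.

**Theorem 1.** $\chi'(2,\Delta)\le\Delta+2$ for $\Delta\le3$.

**Proof.** We color the common edges first and then the private edges one at a time. The graph formed by $E(G_1)\cap E(G_2)$ has maximum degree at most $\Delta$, so by Vizing's theorem it has a proper coloring with $\Delta+1$ colors. This satisfies every constraint between two common edges.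

Now take the remaining edges in any order. Such an edge $uv$ lies in exactly one $G_i$, so it conflicts only with other edges of $G_i$ at $u$ or at $v$. There are at most $\Delta-1$ of these at each end, hence at most $2(\Delta-1)$ in all. A color is therefore free as soon as the palette has $2\Delta-1$ colors. For $\Delta\le3$ we have $2\Delta-1\le\Delta+2$, so a palette of $\Delta+2$ colors is enough for the whole procedure. $\blacksquare$

By hand: for $\Delta=1$ each $G_i$ is a matching, there are no constraints at all, and $\chi'(2,1)=1$. For $\Delta=2$ the proof uses only $\max(\Delta+1,2\Delta-1)=3$ colors, and $G_1=G_2$ a triangle needs $3$, so $\chi'(2,2)=3$.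

## 2. What changes from $\Delta=4$ on

At $\Delta=4$ the greedy count gives $2\Delta-1=7$, while the question asks for $6$. In general it gives $2\Delta-1$. A better bound, $\chi'(2,\Delta)\le\lfloor\frac32\Delta\rfloor+4$, is known, but it also leaves a gap that grows with $\Delta$. The greedy argument fails because it treats the coloring of the common edges as arbitrary. Turned around, this tells us where to look for counterexamples: we want a graph $C$ of common edges such that *no* coloring of $C$ can be completed both by the private edges of $G_1$ and by those of $G_2$.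

Such graphs exist once $\Delta$ is large, and the answer to the question is no.

**Theorem 2.** $\chi'(2,1280)\ge1283>1280+2$.

**Theorem 3.**

(a) For every integer $c\ge2$ and every $\Delta\ge214c^4$, $\chi'(2,\Delta)\ge\Delta+c+1$. In particular $\chi'(2,\Delta)>\Delta+2$ for all $\Delta\ge3424$.

(b) $\displaystyle\liminf_{\Delta\to\infty}\frac{\chi'(2,\Delta)-\Delta}{\Delta^{1/4}}\ge108^{-1/4}.$

Since $c$ is arbitrary in (a), no bound of the form $\chi'(2,\Delta)\le\Delta+O(1)$ is true. Also $\chi'(\ell,\Delta)\ge\chi'(2,\Delta)$ for $\ell\ge2$ (let $G_3,\dots,G_\ell$ be edgeless), so these lower bounds hold for every $\ell\ge2$. Both theorems follow from a numerical criterion, Theorem 4 in Section 5. We do not determine the exact set of $\Delta$ for which $\chi'(2,\Delta)\le\Delta+2$, and we do not claim that the exponent $1/4$ is optimal.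

## 3. A ring of layers: sets that both graphs can match perfectly

The private edges will be arranged in a ring. Let $m\ge4$ be even, and let a set $Q$ be split into *layers* $W_0,\dots,W_{m-1}$, with indices modulo $m$. Every $A$-edge joins $W_j$ to $W_{j+1}$ for some even $j$; every $B$-edge joins $W_j$ to $W_{j+1}$ for some odd $j$.

**Lemma 1.** Suppose $S\subseteq Q$ is exactly covered by a matching of $A$-edges, and also exactly covered by a matching of $B$-edges. Then $S$ has the same number of vertices in every layer. In particular $m$ divides $|S|$, so $|S|=0$ or $|S|\ge m$.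

**Proof.** For even $j$, every edge of the $A$-matching that touches $W_j$ or $W_{j+1}$ joins one to the other. These edges cover exactly $S\cap(W_j\cup W_{j+1})$, so $|S\cap W_j|=|S\cap W_{j+1}|$. The $B$-matching gives the same equality for odd $j$. Going around the ring, all the numbers $|S\cap W_j|$ are equal. $\blacksquare$

The smallest example has $m=4$ and layers $W_j=\{v_j\}$, with $A$-edges $v_0v_1,v_2v_3$ and $B$-edges $v_1v_2,v_3v_0$. A two-element set is matched by $A$ if it is $\{v_0,v_1\}$ or $\{v_2,v_3\}$, and by $B$ if it is $\{v_1,v_2\}$ or $\{v_3,v_0\}$. No two-element set is matched by both.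

A nonempty set with fewer than $m$ elements therefore cannot be perfectly matched on both sides. To exploit this, we want common edges that force each color to leave a small set of vertices uncovered in $Q$.

## 4. First attempt: every vertex of $Y$ in the ring

**The mechanism.** Let $C$ be a bipartite graph between $X$ and $Y$ with $|X|=\Delta$ and $|Y|=\Delta+t$. A color restricted to $C$ is a matching, so it covers at most $\Delta$ vertices of $Y$ and misses at least $t$ of them. Let $C$ be the complete bipartite graph minus a bipartite graph $F$ in which every $x\in X$ has degree $t$; then each $x$ has $C$-degree $\Delta$. If every $v\in Y$ has $F$-degree at least $d$, then $v$ has room for $d$ private edges of each kind. The first thing to try is to put all of $Y$ in the ring, $Q=Y$, with $d$ edges of $A$ and $d$ edges of $B$ at each vertex.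

**A tiny instance.** Take $\Delta=t=2$, $d=1$, $m=4$, $X=\{x_0,x_1\}$, $Y=\{v_0,v_1,v_2,v_3\}$. Let $F$ join $x_0$ to $v_0,v_1$ and $x_1$ to $v_2,v_3$. Then $C$ has edges $x_0v_2,x_0v_3,x_1v_0,x_1v_1$. With the $A$- and $B$-edges of the four-cycle above, $G_1=C\cup A$ is two triangles and $G_2=C\cup B$ is a hexagon.

Suppose we had only two colors. Every vertex has degree $2$ in both graphs, so each color must cover every vertex in both graphs. Each color is used once at $x_0$ and once at $x_1$, hence misses exactly two of the $v_j$ in $C$. These two must be joined by an $A$-edge of that color and also by a $B$-edge of that color, which is impossible. Of course triangles need three colors anyway; what matters here is the mechanism.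

**Where it stops.** With a third color the same instance can be colored: give $x_0v_2,x_1v_0$ color 1, give $x_0v_3,x_1v_1$ color 2, and give all $A$- and $B$-edges color 3. Color 1 misses $\{v_1,v_3\}$ in $C$, and none of these vertices is covered by an edge of color 1 in $A$ or $B$. Extra colors permit such waste.

Let us measure it. Suppose there are $k=\Delta+c$ colors with $c\ge1$, and let color $i$ miss $q_i$ vertices of $Q$ in $C$. Write $A_i,B_i$ for the edges of $A,B$ with color $i$. The number
$$\lambda_i=q_i-|A_i|-|B_i|$$
is the waste of color $i$. Lemma 1 will tell us that $\lambda_i\ge1$ whenever $q_i$ is not divisible by $m$. But how much waste is available in total? Put $q=|Q|=\Delta+t$. Since $C$ has $\Delta q-\Delta t$ edges,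
$$\sum_i q_i=kq-(\Delta q-\Delta t)=cq+\Delta t,\qquad |A|=|B|=\frac{dq}{2},$$
so $\sum_i\lambda_i=cq+\Delta t-dq$. As every $v\in Q$ has $F$-degree at least $d$, we have $\Delta t\ge dq$, and so
$$\sum_i\lambda_i\ \ge\ cq=c(\Delta+t)\ \ge\ \Delta+c=k .$$
The total is large enough for every color to waste at least $1$. The count therefore gives no contradiction, however we choose $t$, $d$, $m$, and it fails already for $c=1$.

**Shrinking the ring.** The total waste is about $c|Q|$, while the number of colors is about $\Delta$. So we keep only a small part $Q$ of $Y$ in the ring, much smaller than $\Delta/c$. The other vertices of $Y$, forming a set $P$, get no private edges and are joined to all of $X$. Now a color can escape by missing only vertices of $P$. But a vertex of $P$ has $C$-degree $\Delta$ and so is missed by only $c$ colors, while an escaping color must miss at least $t$ vertices of $P$. Hence at most $c|P|/t$ colors escape this way, roughly $c\Delta/t$, which is a small fraction of the colors if $t$ is a large multiple of $c$.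

A color may also miss $m$ or more vertices of $Q$. The $q_i$ sum to about $\Delta t$, so at most about $\Delta t/m$ colors do that, again a small fraction if $m$ is a large multiple of $t$. We now make all this precise.

## 5. The construction with a small ring, and the criterion

**Theorem 4.** Let $c,t,d,n,m,\Delta\ge1$ be integers with $m\ge4$ even, $t<m$, $n\ge d$. Put $q=nm$ and $r=\Delta t-dq$. Assume $r\ge0$ and $t\le q\le\Delta+t$. If
$$\Delta+c\;>\;\frac{c(\Delta+t-q)}{t}+\frac{cq+\Delta t}{m}+\Bigl(1-\frac tm\Bigr)(cq+r),\tag{1}$$
then $\chi'(2,\Delta)\ge\Delta+c+1$.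

The three terms on the right will be the contributions of the escape into $P$, of the colors that miss at least $m$ vertices of $Q$, and of the waste. In this section we build the graphs.

**Step 1: vertices.** We fix the sizes. Let $V=X\cup Y$ be a disjoint union with $|X|=\Delta$ and $|Y|=\Delta+t$, and let $Y=P\cup Q$ be a disjoint union with $|Q|=q$ and $|P|=\Delta+t-q$, which is nonnegative by hypothesis. Split $Q$ into layers $W_0,\dots,W_{m-1}$ of size $n$, indices modulo $m$.

**Step 2: the common edges $C$.** We remove from the complete bipartite graph a graph $F$ that gives each $x\in X$ degree $t$ and spreads its edges evenly over $Q$. Write $X=\{x_0,\dots,x_{\Delta-1}\}$ and $Q=\{v_0,\dots,v_{q-1}\}$, and let $F$ join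
$$x_i\quad\text{to}\quad v_{it},v_{it+1},\dots,v_{it+t-1}\qquad(\text{indices modulo }q).$$
These $t$ vertices are distinct because $t\le q$, so $x_i$ has $F$-degree exactly $t$. The indices used, over all $i$, are $0,1,\dots,\Delta t-1$, each once, reduced modulo $q$. Hence each $v\in Q$ has $F$-degree at least $\lfloor\Delta t/q\rfloor$, and this is at least $d$ because $\Delta t=dq+r\ge dq$. Let $C$ consist of all pairs $xy$ with $x\in X$, $y\in Y$, $xy\notin F$.

**Step 3: the private edges $A$ and $B$.** For each even $j$ put a $d$-regular bipartite graph between $W_j$ and $W_{j+1}$; the union of these is $A$. For each odd $j$ do the same; the union is $B$. Such graphs exist because $n\ge d$: number each layer by $0,\dots,n-1$ and join $a$ to $a,a+1,\dots,a+d-1$ modulo $n$. Since $m$ is even, each layer lies in exactly one pair $\{W_j,W_{j+1}\}$ with $j$ even and in exactly one with $j$ odd. So every vertex of $Q$ is in exactly $d$ edges of $A$ and exactly $d$ edges of $B$. Since $m\ge4$, the pairs of layers used by $A$ and by $B$ are different, so $A\cap B=\emptyset$. Edges of $A\cup B$ lie inside $Y$, so they are disjoint from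 $C$.

**Step 4: the degrees.** We check that $G_1=C\cup A$ and $G_2=C\cup B$ are admissible. In both graphs:

- each $x\in X$ has degree $|Y|-t=\Delta$;
- each $p\in P$ has degree $|X|=\Delta$;
- each $v\in Q$ has degree at most $(\Delta-d)+d=\Delta$.

So both maximum degrees are at most $\Delta$.

## 6. Proof of the criterion by weighted counting

Suppose there is a simultaneous edge-coloring of this pair with at most $\Delta+c$ colors. Put $k=\Delta+c$ and call the colors $1,\dots,k$, allowing some colors to be unused.

**Step 1: what a single color looks like.** We record which vertices of $Y$ a color misses. For a color $i$ let $M_i,A_i,B_i$ be the sets of edges of color $i$ in $C,A,B$. Let $U_i$ be the set of vertices of $Y$ not covered by $M_i$, and put $p_i=|U_i\cap P|$, $q_i=|U_i\cap Q|$. Since $M_i$ is a matching between $X$ and $Y$, we have $|Y\setminus U_i|=|M_i|\le|X|=\Delta$, hence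
$$p_i+q_i=|U_i|\ge t.\tag{2}$$
The edges of $M_i\cup A_i$ all lie in $G_1$ and have the same color, so $M_i\cup A_i$ is a matching. Thus $A_i$ is a matching whose edges have both endpoints in $U_i\cap Q$. In the same way, using $G_2$, so is $B_i$. It follows that $2|A_i|\le q_i$ and $2|B_i|\le q_i$, and the integer
$$\lambda_i=q_i-|A_i|-|B_i|=\tfrac12\bigl[(q_i-2|A_i|)+(q_i-2|B_i|)\bigr]\tag{3}$$
is nonnegative. It is $0$ if and only if $A_i$ and $B_i$ both cover all of $U_i\cap Q$.

**Step 2: the three totals.** We compute how much $p$, $q$ and $\lambda$ there is over all colors. A vertex $y\in Y$ is covered by exactly $\deg_C(y)$ of the matchings $M_i$, so it lies in exactly $k-\deg_C(y)$ of the sets $U_i$. For $y\in P$ this number is $k-\Delta=c$. The number of $C$-edges between $X$ and $Q$ is $\Delta q-|F|=\Delta q-\Delta t$. Hence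
$$\sum_ip_i=c(\Delta+t-q),\qquad \sum_iq_i=kq-(\Delta q-\Delta t)=cq+\Delta t.\tag{4}$$
Each vertex of $Q$ is in exactly $d$ edges of $A$ and $d$ edges of $B$, so $|A|=|B|=dq/2$ and
$$\sum_i\lambda_i=cq+\Delta t-dq=cq+r.\tag{5}$$

**Step 3: an unweighted count, and its loss.** We see what the plan of Section 4 gives directly. If $\lambda_i=0$, Lemma 1 applies to $S=U_i\cap Q$, so $q_i\ge m$ or $q_i=0$; in the latter case $p_i\ge t$ by (2). So every color has $\lambda_i\ge1$, or $q_i\ge m$, or $p_i\ge t$, and (4) and (5) give
$$k\ \le\ \frac{c(\Delta+t-q)}t+\frac{cq+\Delta t}m+(cq+r).$$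
For the parameters we shall use at $\Delta=1280$, namely $c=2$, $t=5$, $d=n=20$, $m=16$, the right side is $386+440+640=1466$, which is more than $k=1282$, so there is no contradiction.

The loss is visible: a color with $\lambda_i\ge1$ has been charged only to the waste, but by (2) it also misses at least $t$ vertices, and so uses part of the other two totals. A missed vertex is worth at least $1/m$ there, so such a color uses at least $t/m$ of them. It is enough to charge the remaining $1-t/m$ to the waste.

**Step 4: the weighted inequality.** We show that for every color $i$,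
$$\frac{p_i}{t}+\frac{q_i}{m}+\Bigl(1-\frac tm\Bigr)\lambda_i\ \ge\ 1.\tag{6}$$

*Case $\lambda_i\ge1$.* Since $t<m$, we have $1/t>1/m$ and $1-t/m>0$. With (2), the left side is at least
$$\frac{p_i+q_i}{m}+1-\frac tm\ \ge\ \frac tm+1-\frac tm=1.$$

*Case $\lambda_i=0$.* By Step 1, $A_i$ and $B_i$ are matchings that both cover exactly $U_i\cap Q$. By Lemma 1, all $m$ layers contain equally many vertices of $U_i$. If this common number is positive, then $q_i\ge m$ and $q_i/m\ge1$. If it is zero, then $q_i=0$, so $p_i\ge t$ by (2) and $p_i/t\ge1$. In both situations (6) holds, since all terms are nonnegative.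

**Step 5: summation.** We add (6) over all $k$ colors and insert (4) and (5):
$$\Delta+c=k\ \le\ \frac{c(\Delta+t-q)}t+\frac{cq+\Delta t}m+\Bigl(1-\frac tm\Bigr)(cq+r).$$
This contradicts (1). So this pair of graphs has no simultaneous edge-coloring with at most $\Delta+c$ colors, and $\chi'(2,\Delta)\ge\Delta+c+1$. This proves Theorem 4. $\blacksquare$

## 7. The value $\Delta=1280$

**Proof of Theorem 2.** Take $c=2$, $t=5$, $d=n=20$, $m=16$, $\Delta=1280$. Then $m\ge4$ is even, $t<m$, $n\ge d$, and
$$q=20\cdot16=320,\qquad r=1280\cdot5-20\cdot320=0,\qquad 5\le320\le1285 .$$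
Here $\Delta+t-q=965$, and the right side of (1) is
$$\frac{2\cdot965}{5}+\frac{640+6400}{16}+\frac{11}{16}\cdot640=386+440+440=1266<1282=\Delta+c.$$
By Theorem 4, $\chi'(2,1280)\ge1283$. $\blacksquare$

So the answer to Cabello's question is negative.

## 8. Choosing parameters for all large $\Delta$

**Step 1: a form of (1) in which the sizes can be read off.** Put $x=t/m$, so $0<x<1$. Since
$$\frac{c(\Delta+t-q)}t=\frac{c\Delta}t+c-\frac{cq}t,$$
we may cancel $c$ on both sides of (1). Using $-\frac{cq}t+\frac{cq}m=-\frac{cq}t(1-x)$, inequality (1) becomes
$$\Delta>\frac{c\Delta}{t}+x\Delta+(1-x)\Bigl(cq-\frac{cq}{t}+r\Bigr).$$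
Move $x\Delta$ to the left and divide by $\Delta(1-x)>0$. Then (1) is equivalent to
$$1>\frac{c}{t(1-x)}+\frac{cq(1-1/t)+r}{\Delta}.$$
Because $r\ge0$, we have $q\le\Delta t/d$, so $cq(1-1/t)/\Delta\le c(t-1)/d$. Hence (1) follows from
$$1>\frac{c}{t(1-x)}+\frac{c(t-1)}d+\frac r\Delta.\tag{7}$$

**Step 2: the choice of $n$.** We show that the side conditions of Theorem 4 are automatic if $\Delta$ is large enough.

**Lemma 2.** Let $c,t,d,m,\Delta\ge1$ be integers with $m\ge4$ even, $t<m$, $t\le d$ and $\Delta\ge d^2m/t$. Put $n=\lfloor\Delta t/(dm)\rfloor$, $q=nm$ and $r=\Delta t-dq$. Then $0\le r<dm$, and if (7) holds, then $\chi'(2,\Delta)\ge\Delta+c+1$.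

**Proof.** From $\Delta t/(dm)\ge d$ and the integrality of $d$ we get $n\ge d$. Since $n\le\Delta t/(dm)<n+1$, multiplying by $dm$ gives $dq\le\Delta t<dq+dm$, that is, $0\le r<dm$. From $t\le d$ we get $q\le\Delta t/d\le\Delta\le\Delta+t$. Also $n\ge1$, so $q\ge m>t$. All hypotheses of Theorem 4 other than (1) hold, and (1) follows from (7) by Step 1. $\blacksquare$

To make the right side of (7) small, $t$ should be of order $c$, then $d$ of order $ct$, that is $c^2$, and $m$ of order $t$. The requirement $\Delta\ge d^2m/t$ then has order $c^4$, and this is where the exponent $1/4$ in Theorem 3(b) comes from.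

**Step 3: explicit constants, Theorem 3(a).** Let $c\ge2$ and $\Delta\ge214c^4$. Take
$$t=3c,\qquad m=10c,\qquad d=8c^2 .$$
Then $m$ is even and at least $4$, $t<m$, $t\le d$, and
$$\frac{d^2m}{t}=64c^4\cdot\frac{10}3=\frac{640}3c^4<214c^4\le\Delta .$$
Lemma 2 applies once (7) is checked. Here $x=\frac3{10}$, so the first term of (7) is
$$\frac{c}{t(1-x)}=\frac{1}{3\cdot\frac7{10}}=\frac{10}{21}.$$
The second term is $c(3c-1)/(8c^2)=(3c-1)/(8c)$. For the third,
$$\frac r\Delta<\frac{dm}{\Delta}\le\frac{80c^3}{214c^4}=\frac{80}{214\,c}<\frac3{8c},$$
because $80\cdot8=640<642=3\cdot214$. So the right side of (7) is less than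
$$\frac{10}{21}+\frac{3c-1}{8c}+\frac3{8c}=\frac{10}{21}+\frac38+\frac1{4c}\le\frac{10}{21}+\frac38+\frac18=\frac{10}{21}+\frac12=\frac{41}{42}<1,$$
where $c\ge2$ was used. Hence $\chi'(2,\Delta)\ge\Delta+c+1$. For $c=2$ the condition is $\Delta\ge214\cdot16=3424$, and the conclusion is $\chi'(2,\Delta)\ge\Delta+3>\Delta+2$. $\blacksquare$

**Step 4: the growth rate, Theorem 3(b).** We now choose the parameters to get the constant $108$. Fix $\eta\in(0,1)$. For $c\ge1$ let
$$t=3c,\qquad m=\text{the even number in }\{9c,9c+1\},\qquad d=\lceil(6+\eta)c^2\rceil .$$
Then $m\ge4$, $t<m$ and $t\le d$. Since $m\ge9c$, we have $x\le\frac13$, so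
$$\frac{c}{t(1-x)}\le\frac{1}{3\cdot\frac23}=\frac12 .$$
Next,
$$\frac{c(t-1)}{d}\le\frac{c\cdot3c}{(6+\eta)c^2}=\frac{3}{6+\eta}<\frac12 .$$
If $\Delta\ge d^2m/t$, then, by Lemma 2,
$$\frac r\Delta<\frac{dm}\Delta\le\frac td\le\frac{3c}{6c^2}=\frac1{2c}.$$
The first two terms leave a gap of at least
$$1-\frac12-\frac3{6+\eta}=\frac{\eta}{2(6+\eta)}.$$
So (7) holds as soon as $\frac1{2c}\le\frac{\eta}{2(6+\eta)}$, that is, for all $c\ge c_0(\eta):=\lceil(6+\eta)/\eta\rceil$. Write $D(c)=d^2m/t$ for these parameters. We have shown
$$\chi'(2,\Delta)\ge\Delta+c+1\qquad\text{whenever } c\ge c_0(\eta)\text{ and }\Delta\ge D(c),\tag{8}$$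
and
$$D(c)=3(6+\eta)^2c^4\,(1+o(1))\qquad(c\to\infty),$$
because $d\sim(6+\eta)c^2$ and $m/t\to3$.

It remains to pass from $c$ to $\Delta$. For large $\Delta$ let $c=c(\Delta)$ be the largest integer with $c\ge c_0(\eta)$ and $D(c)\le\Delta$. It exists because $D(c)\to\infty$ as $c\to\infty$ and $D(c_0(\eta))\le\Delta$ for large $\Delta$. Moreover $c(\Delta)\to\infty$ as $\Delta\to\infty$, since for each fixed $c'\ge c_0(\eta)$ we have $c(\Delta)\ge c'$ once $\Delta\ge D(c')$. By maximality,
$$\Delta<D(c+1)=3(6+\eta)^2c^4(1+o(1)),$$
so $c\ge(1-o(1))\bigl(3(6+\eta)^2\bigr)^{-1/4}\Delta^{1/4}$. With (8),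
$$\liminf_{\Delta\to\infty}\ \frac{\chi'(2,\Delta)-\Delta}{\Delta^{1/4}}\ \ge\ \bigl(3(6+\eta)^2\bigr)^{-1/4}.$$
The left side does not depend on $\eta$. Letting $\eta\to0$ and using $3\cdot36=108$ gives Theorem 3(b). $\blacksquare$
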